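\title{A bounded homomorphism of Fourier algebras\\ that is not mixed piecewise affine}

\begin{abstract}
For an amenable locally compact group $G$, the completely bounded homomorphisms from the Fourier algebra $\mathrm{A}(G)$ to a Fourier--Stieltjes algebra $\mathrm{B}(H)$ are the compositions with continuous piecewise affine maps. We disprove the conjecture that the bounded homomorphisms are the compositions with maps that are piecewise affine or anti-affine. The counterexample is an automorphism of $\mathrm{A}(\Gamma)$ of order two and norm exactly $3$, where $\Gamma$ is a countable, discrete, locally finite group, nilpotent of class $2$. It rests on the fact that anticommuting unitaries span a Hilbertian space in the operator norm. The conclusion of the conjecture does hold for virtually abelian $G$, and among groups whose commutator subgroup has order $2$ it holds only for these.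
\end{abstract}

\section{The problem}\label{sec:problem}

\subsection*{Fourier algebras}
Let $G$ be a locally compact group. Inner products are linear in the first variable. The \emph{Fourier--Stieltjes algebra} $\mathrm{B}(G)$ consists of the coefficient functions $u(s)=\langle\pi(s)\xi,\eta\rangle$ of continuous unitary representations $\pi$ of $G$; it is a Banach algebra under pointwise operations, and as a Banach space it is the dual of the group C*-algebra $C^*(G)$. The \emph{Fourier algebra} $\mathrm{A}(G)$ is the closed ideal of coefficients of the left regular representation $(\lambda(s)f)(t)=f(s^{-1}t)$ on $L^2(G)$, with the norm of $\mathrm{B}(G)$. For abelian $G$ the Fourier transform identifies $\mathrm{A}(G)$ with $L^1(\widehat G)$ and $\mathrm{B}(G)$ with the measure algebra of $\widehat G$. We use the following standard facts.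
\begin{itemize}
\item[(F1)] If $u(s)=\langle\pi(s)\xi,\eta\rangle$, then $\|u\|\le\|\xi\|\,\|\eta\|$, and every $u\in\mathrm{B}(G)$ has such a representation with equality.
\item[(F2)] $\mathrm{A}(G)^*=\mathrm{VN}(G)$, the von Neumann algebra generated by $\lambda(G)$, with $\langle\lambda(s),u\rangle=u(s)$. The span of $\lambda(G)$ is weak* dense in $\mathrm{VN}(G)$.
\item[(F3)] $\mathrm{A}(G)$ separates the points of $G$ and has no common zero.
\item[(F4)] If $G$ is discrete and $w\in\ell^2(G)$, then $w(s)=\langle\lambda(s)\delta_e,\bar w\rangle$, so $w\in\mathrm{A}(G)$ and $\|w\|_{\mathrm{A}(G)}\le\|w\|_2$.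
\end{itemize}
A linear map $\varphi$ between C*-algebras is \emph{completely bounded} if its amplifications $\varphi^{(m)}[x_{kl}]=[\varphi(x_{kl})]$ to $m\times m$ matrices satisfy $\|\varphi\|_{cb}=\sup_m\|\varphi^{(m)}\|<\infty$. The duals $\mathrm{A}(G)^*$ and $\mathrm{B}(H)^*=C^*(H)^{**}$ are von Neumann algebras, and a bounded map $\Phi:\mathrm{A}(G)\to\mathrm{B}(H)$ is completely bounded exactly when $\Phi^*$ is.

\subsection*{Composition operators}
Let $H$ be a second locally compact group. For a map $\alpha:Y\subset H\to G$ and $u\in\mathrm{A}(G)$ put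
\[
\Phi_\alpha u(s)=u(\alpha(s))\quad(s\in Y),\qquad \Phi_\alpha u(s)=0\quad(s\in H\setminus Y).
\]
The characters of $\mathrm{A}(G)$ are the evaluations at points of $G$. So if $\Phi:\mathrm{A}(G)\to\mathrm{B}(H)$ is a homomorphism and $s\in H$, then $u\mapsto\Phi u(s)$ is zero or evaluation at a point $\alpha(s)$, and $\Phi=\Phi_\alpha$ for some $\alpha$. By (F3),
\begin{equation}\label{eq:unique}
\Phi_\alpha=\Phi_\beta\ \text{ implies that $\alpha$ and $\beta$ have the same domain and }\alpha=\beta .
\end{equation}
To describe the bounded homomorphisms is therefore to say which maps $\alpha$ occur. Three operations present themselves.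

\emph{Homomorphisms and translations.} If $\theta$ is a homomorphism, then $u(a\theta(s))=\langle\pi(\theta(s))\xi,\pi(a)^*\eta\rangle$ is again a coefficient. A map $\alpha$ on a left coset $C\subset H$ is \emph{affine} if $\alpha(rs^{-1}t)=\alpha(r)\alpha(s)^{-1}\alpha(t)$ for all $r,s,t\in C$. On $C=cL$ this says that $l\mapsto\alpha(c)^{-1}\alpha(cl)$ is a homomorphism on the subgroup $L$, as one sees from $cll'=(cl)c^{-1}(cl')$.

\emph{Inversion.} The function $u(s^{-1})=\overline{\langle\pi(s)\eta,\xi\rangle}$ is a coefficient of the conjugate representation, so inversion acts isometrically. A map $\alpha$ on $C$ is \emph{anti-affine} if $\alpha(rs^{-1}t)=\alpha(t)\alpha(s)^{-1}\alpha(r)$ for all $r,s,t\in C$, that is, if $s\mapsto\alpha(s)^{-1}$ is affine.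

\emph{Cutting and pasting.} An \emph{open coset} is a left coset $cL$ of an open subgroup $L$. Its indicator is the coefficient $\langle\pi(s)\delta_L,\delta_{cL}\rangle$ of the permutation representation on $\ell^2(H/L)$. Hence $1_Y\in\mathrm{B}(H)$ for every $Y$ in the \emph{open coset ring} $\Omega(H)$, the ring of sets generated by the open cosets.

\begin{definition}\label{def:mixed}
A map $\alpha:Y\subset H\to G$ is \emph{mixed piecewise affine} if $Y$ is a disjoint union of finitely many sets $Y_1,\dots,Y_n\in\Omega(H)$ and for each $j$ there are an open coset $C_j\supseteq Y_j$ and an affine or anti-affine map $\alpha_j:C_j\to G$ with $\alpha|_{Y_j}=\alpha_j|_{Y_j}$. It is \emph{piecewise affine} if every $\alpha_j$ can be taken affine.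
\end{definition}

If $\alpha$ is continuous and mixed piecewise affine, then $\Phi_\alpha:\mathrm{A}(G)\to\mathrm{B}(H)$ is a bounded homomorphism. In the completely bounded category there is a converse.

\begin{theorem}[Ilie--Spronk]\label{thm:IS}
If $\alpha:Y\subset H\to G$ is continuous and piecewise affine, then $\Phi_\alpha:\mathrm{A}(G)\to\mathrm{B}(H)$ is a completely bounded homomorphism. If $G$ is amenable, every completely bounded homomorphism $\mathrm{A}(G)\to\mathrm{B}(H)$ is of this form.
\end{theorem}

On the dual side inversion is the map $\lambda(s)\mapsto\lambda(s^{-1})$, which reverses products as transposition of matrices does. Transposition on $M_n$ is isometric, while its $n$-th amplification sends the unitary $\sum e_{kl}\otimes e_{lk}$ to $\sum e_{kl}\otimes e_{kl}$, of norm $n$. So inversion is the evident operation that boundedness admits and complete boundedness may exclude, and one is led to guess that it is the only one. For abelian $G$ the guess is right: affine and anti-affine maps coincide, and bounded maps into the commutative algebra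 $\mathrm{VN}(G)$ are completely bounded (see Section~\ref{sec:groups}). The general statement comes from Spronk's survey \cite{Spronk}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $G$ is amenable and $\Phi:\mathrm{A}(G)\to\mathrm{B}(H)$ is a bounded homomorphism, then $\Phi=\Phi_\alpha$ for some continuous mixed piecewise affine $\alpha:Y\subset H\to G$.}
\medskip

We show that the conjecture is false. By \eqref{eq:unique} it suffices to find one map $\alpha$ that is not mixed piecewise affine and for which $\Phi_\alpha$ maps $\mathrm{A}(G)$ boundedly into $\mathrm{B}(H)$.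

\section{Results}\label{sec:results}

Throughout, $E$ is a discrete group with a central element $z$ and a sequence $(g_i)_{i\in\mathbb N}$ such that
\begin{equation}\label{eq:setting}
z^2=e\ne z,\qquad g_ig_j=z\,g_jg_i\quad(i\ne j).
\end{equation}
The elements $g_i,zg_i$ $(i\in\mathbb N)$ are pairwise distinct, because $g_i$ commutes with $g_i$ and $zg_i$ but not with $g_j$ or $zg_j$ for $j\ne i$. For $J\subset\mathbb N$ let $S_J=\{g_i,zg_i:i\in J\}$ and let $\alpha_J$ be the permutation of $E$ that interchanges $g_i$ and $zg_i$ for $i\in J$: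
\[
\alpha_J(s)=zs\quad(s\in S_J),\qquad\alpha_J(s)=s\quad(s\notin S_J).
\]

\begin{theorem}\label{thm:main}
For every $J\subset\mathbb N$:
\begin{itemize}
\item[(1)] The map $u\mapsto u\circ\alpha_J$ sends $\mathrm{B}(E)$ to $\mathrm{B}(E)$ and $\mathrm{A}(E)$ to $\mathrm{A}(E)$, with norm at most $1+2\sqrt2$. Moreover $\alpha_J\circ\alpha_{J'}=\alpha_{J\triangle J'}$. Hence the $\Phi_{\alpha_J}$ are bounded automorphisms of $\mathrm{A}(E)$ with $\Phi_{\alpha_J}^2=\mathrm{id}$.
\item[(2)] The map $\alpha_J$ is mixed piecewise affine if and only if $J$ is finite.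
\end{itemize}
\end{theorem}

Amenability plays no part in Theorem~\ref{thm:main}; it is needed only to meet the hypothesis of the conjecture. An amenable example is the following. Let $V=\bigoplus_{\mathbb N}\mathbb F_2$ with basis $(e_i)$, let $\beta(v,w)=\sum_{i>j}v_iw_j$, and let
\[
\Gamma=V\times\mathbb F_2,\qquad (v,a)(w,b)=(v+w,\ a+b+\beta(v,w)).
\]
The product is associative since bilinearity gives $\beta(v,w)+\beta(v+w,x)=\beta(w,x)+\beta(v,w+x)$; the identity is $(0,0)$ and $(v,a)^{-1}=(v,a+\beta(v,v))$. Put $z=(0,1)$ and $g_i=(e_i,0)$. Then $z$ is central of order $2$, and since $\beta(e_i,e_j)=1$ exactly when $i>j$, we have $g_i^2=e$ and $g_ig_j=zg_jg_i$ for $i\ne j$. If $v$ has support $i_1<\dots<i_k$, then $(v,a)=z^ag_{i_1}\cdots g_{i_k}$; we call $|v|=k$ the \emph{length} of $(v,a)$, so that $S_{\mathbb N}$ is the set of elements of length $1$. All commutators lie in $\{e,z\}$, so $\Gamma$ is nilpotent of class $2$. It is the increasing union of the finite subgroups generated by $z,g_1,\dots,g_n$, so it is countable, locally finite and amenable.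

\begin{corollary}\label{cor:false}
The map $\Phi_{\alpha_{\mathbb N}}:\mathrm{A}(\Gamma)\to\mathrm{A}(\Gamma)\subset\mathrm{B}(\Gamma)$ is a bounded homomorphism that is not $\Phi_\alpha$ for any mixed piecewise affine $\alpha$. The conjecture is false.
\end{corollary}

\begin{proof}
Combine Theorem~\ref{thm:main} with \eqref{eq:unique}.
\end{proof}

By Theorem~\ref{thm:IS}, $\Phi_{\alpha_{\mathbb N}}$ is not completely bounded; Remark~\ref{rem:commuting} shows why. For $\Gamma$ the norm can be found exactly.

\begin{theorem}\label{thm:norm}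
For the group $\Gamma$ and every $J\ne\emptyset$, $\|\Phi_{\alpha_J}\|_{\mathrm{A}(\Gamma)\to\mathrm{B}(\Gamma)}=3$.
\end{theorem}

The last theorem locates the failure. A group is \emph{virtually abelian} if it has an abelian subgroup of finite index.

\begin{theorem}\label{thm:groups}
Let $G$ be a locally compact group.
\begin{itemize}
\item[(a)] Suppose $G$ contains an element $z$ and a sequence $(g_i)$ with $z^2=e\ne z$, $zg_i=g_iz$, and $g_ig_j=zg_jg_i$ for $i\ne j$. Then there are a countable discrete group $H$ and a bounded homomorphism $\mathrm{A}(G)\to\mathrm{B}(H)$ of the form $\Phi_\alpha$ with $\alpha:H\to G$ not mixed piecewise affine.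
\item[(b)] If $G$ is virtually abelian, then every bounded homomorphism $\mathrm{A}(G)\to\mathrm{B}(H)$, with $H$ any locally compact group, is $\Phi_\alpha$ with $\alpha$ continuous piecewise affine.
\item[(c)] Suppose the commutator subgroup of $G$ has order $2$ (so $G$ is nilpotent, hence amenable). Then the conclusion of the conjecture holds for $G$ and all $H$ if and only if $G$ is virtually abelian.
\end{itemize}
\end{theorem}

The two halves of Theorem~\ref{thm:main} use the set $S_{\mathbb N}$ in opposite ways. Analytically it is thin: the part of $u$ that $\alpha_J$ can change is square summable on it, so any choice of $J$ is harmless (Sections \ref{sec:three} and \ref{sec:bounded}). For the coset ring it cannot be isolated: a piece that contains infinitely many $g_i$ contains a longer word in them, where $\alpha_J$ does the wrong thing (Section~\ref{sec:cosets}).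

\section{The odd part, and three generators}\label{sec:three}

Call a function $w$ on $E$ \emph{odd} if $w(zs)=-w(s)$, and let $u_-(s)=\frac12\big(u(s)-u(zs)\big)$ be the odd part of $u$. The function $u\circ\alpha_J-u$ vanishes off $S_J$ and equals $u(zs)-u(s)=-2u_-(s)$ on $S_J$. Thus
\begin{equation}\label{eq:split}
u\circ\alpha_J=u-2\,Q_Ju,\qquad Q_Ju=1_{S_J}u_- .
\end{equation}
Everything depends on whether $Q_J$ is bounded. For infinite $J$ we have no reason to expect that $1_{S_J}$ multiplies $\mathrm{B}(E)$ into itself, but $Q_J$ applies it only to odd functions, and these are coefficients of representations in which $z$ acts as $-1$. There the relation \eqref{eq:setting} says that the $g_i$ act by anticommuting unitaries.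

The effect is first visible with three generators. The matrices
\[
U_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad U_2=\begin{pmatrix}0&-i\\ i&0\end{pmatrix},\qquad U_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}
\]
have square $1$ and anticommute, so $\pi(z^ag_1^{v_1}g_2^{v_2}g_3^{v_3})=(-1)^aU_1^{v_1}U_2^{v_2}U_3^{v_3}$ is a representation of the subgroup of order $16$ of $\Gamma$ generated by $z,g_1,g_2,g_3$. For $b\in\mathbb C^3$,
\[
a=\sum b_iU_i=\begin{pmatrix}b_3&b_1-ib_2\\ b_1+ib_2&-b_3\end{pmatrix},
\]
and the squared moduli of the entries add up to $2|b_3|^2+2|b_1|^2+2|b_2|^2$. Hence $\|a\|\le\sqrt2\,\|b\|_2$. If $u(s)=\langle\pi(s)\xi,\eta\rangle$ with unit vectors $\xi,\eta$, then $|\sum b_iu(g_i)|=|\langle a\xi,\eta\rangle|\le\sqrt2\,\|b\|_2$, and the choice $b_i=\overline{u(g_i)}$ gives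
\[
|u(g_1)|^2+|u(g_2)|^2+|u(g_3)|^2\le2 ,
\]
although each term alone can equal $1$. The constant is sharp: $b=(1,i,0)$ gives a matrix whose only nonzero entry is $2$, and $\xi=(0,1)$, $\eta=(1,0)$ give the values $1,-i,0$.

Nothing of the kind holds if the $g_i$ commute. On the direct product $V\times\mathbb F_2$ the character $(v,a)\mapsto(-1)^a$ is odd, has norm $1$, and equals $1$ at every $(e_i,0)$. The point of the next section is that in the anticommuting case the bound $2$ does not grow with the number of generators.

\section{Boundedness}\label{sec:bounded}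

Summing the squares of the entries gives a bound that grows with the dimension of the representation. What survives is an identity in which the cross terms of $a^*a$ and $aa^*$ cancel.

\begin{lemma}\label{lem:anti}
Let $(U_i)$ be unitaries on a Hilbert space with $U_iU_j=-U_jU_i$ for $i\ne j$. Then $\|\sum_ib_iU_i\|\le\sqrt2\,\|b\|_2$ for every finitely supported $b$.
\end{lemma}

\begin{proof}
Multiply $U_iU_j=-U_jU_i$ by $U_i^*$ on the left and on the right to get $U_jU_i^*+U_i^*U_j=0$ for $i\ne j$. With $a=\sum b_iU_i$,
\[
a^*a+aa^*=\sum_{i,j}\bar b_ib_j\,(U_i^*U_j+U_jU_i^*)=2\|b\|_2^2\cdot1 .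
\]
Since $aa^*\ge0$, this gives $a^*a\le2\|b\|_2^2\cdot1$.
\end{proof}

\begin{lemma}\label{lem:Q}
For $u\in\mathrm{B}(E)$ and $J\subset\mathbb N$ we have $\|Q_Ju\|_2\le2\|u\|$. Moreover $Q_Ju\in\mathrm{A}(E)$ and $\|Q_Ju\|_{\mathrm{A}(E)}\le\sqrt2\,\|u\|$.
\end{lemma}

\begin{proof}
Write $u(s)=\langle\pi(s)\xi,\eta\rangle$ on $\mathcal K$ with $\|\xi\|\|\eta\|=\|u\|$. Since $z^2=e$ and $z$ is central in $E$, the operator $p=\frac12(1-\pi(z))$ is a projection commuting with $\pi(E)$, and $u_-(s)=\langle\pi(s)p\xi,\eta\rangle=\langle\pi(s)p\xi,p\eta\rangle$. On $p\mathcal K$ we have $\pi(z)=-1$, so the unitaries $U_i=\pi(g_i)|_{p\mathcal K}$ anticommute. By Lemma~\ref{lem:anti},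
\[
\Big|\sum_ib_iu_-(g_i)\Big|=\Big|\Big\langle\sum_ib_iU_i\,p\xi,\ p\eta\Big\rangle\Big|\le\sqrt2\,\|b\|_2\|u\|
\]
for all finitely supported $b$, so $\sum_i|u_-(g_i)|^2\le2\|u\|^2$. The function $w=Q_Ju$ is odd, because $u_-$ is odd and $zS_J=S_J$. As the elements $g_i,zg_i$ are distinct, $\|w\|_2^2=2\sum_{i\in J}|u_-(g_i)|^2\le4\|u\|^2$.

Here discreteness enters: (F4) gives $w\in\mathrm{A}(E)$. Oddness improves the norm. Let $p_-=\frac12(1-\lambda(z))$, a projection commuting with $\lambda(E)$. Since $\bar w$ is odd, $\lambda(z)\bar w=-\bar w$ and $p_-\bar w=\bar w$, so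
\[
w(s)=\langle\lambda(s)\delta_e,p_-\bar w\rangle=\langle\lambda(s)p_-\delta_e,\bar w\rangle,\qquad\|p_-\delta_e\|=\|\tfrac12(\delta_e-\delta_z)\|=\tfrac1{\sqrt2}.
\]
By (F1), $\|w\|\le\frac1{\sqrt2}\cdot2\|u\|=\sqrt2\,\|u\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By \eqref{eq:split} and Lemma~\ref{lem:Q}, $u\circ\alpha_J\in u+\mathrm{A}(E)$ and $\|u\circ\alpha_J\|\le(1+2\sqrt2)\|u\|$. Each map $\alpha_J$ preserves every pair $\{g_i,zg_i\}$, interchanges its two elements exactly when $i\in J$, and fixes all points outside $S_{\mathbb N}$; hence $\alpha_J\circ\alpha_{J'}=\alpha_{J\triangle J'}$ and $\alpha_J\circ\alpha_J=\mathrm{id}$. Composition with a map is multiplicative, so $\Phi_{\alpha_J}$ is a bounded homomorphism of $\mathrm{A}(E)$ equal to its own inverse.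
\end{proof}

\section{The coset ring and words of length five}\label{sec:cosets}

In the discrete group $E$ every coset is open. If $J$ is finite, partition $E$ into the singletons in $S_J$ and the set $E\setminus S_J\in\Omega(E)$. On a singleton, which is a coset of the trivial subgroup, $\alpha_J$ is a constant; on $E\setminus S_J$ it agrees with the identity of $E$. So $\alpha_J$ is piecewise affine.

Let $J$ be infinite. Some piece $Y$ of a partition contains infinitely many $g_i$ with $i\in J$. The values $zg_i$ of the affine or anti-affine map attached to $Y$ determine its values at all alternating products $g_{i_1}g_{i_2}^{-1}g_{i_3}\cdots$ of odd length, and we want to compare these with $\alpha_J$. The difficulty is that $\alpha_J$ agrees with that map only on $Y$, and $Y$, unlike a coset, need not be closed under $(r,s,t)\mapsto rs^{-1}t$: think of a coset with a point removed. The next lemma says that $Y$ is closed enough. It uses no relation between the $g_i$.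

\begin{lemma}\label{lem:ring}
Let $Y\in\Omega(E)$ contain $g_i$ for all $i$ in an infinite set $I$. Then there are distinct $i_1,\dots,i_5\in I$ with $g_{i_1}g_{i_2}^{-1}g_{i_3}g_{i_4}^{-1}g_{i_5}\in Y$.
\end{lemma}

\begin{proof}
The intersection of two left cosets is empty or a left coset, so the $\mathbb Z$-span $R$ of the indicators of left cosets is closed under products. The formulas $1_{X\setminus X'}=1_X-1_X1_{X'}$ and $1_{X\cup X'}=1_X+1_{X'}-1_X1_{X'}$ show that the sets with indicator in $R$ form a ring of sets; it contains the cosets, hence $\Omega(E)$. So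
\[
1_Y=\sum_{l=1}^rn_l1_{x_lL_l},\qquad n_l\in\mathbb Z,\ x_l\in E,\ L_l\text{ a subgroup.}
\]
We thin out $I$ until each $L_l$ sees the sequence in one of two extreme ways. Given a subgroup $L$, either some left coset of $L$ contains $g_i$ for infinitely many $i\in I$, or infinitely many left cosets are met and we may keep one index for each. Doing this successively for $L_1,\dots,L_r$, and noting that both alternatives pass to subsets of $I$, we obtain an infinite $I$ and a partition $\{1,\dots,r\}=K\sqcup D$ such that
\begin{itemize}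
\item for $l\in K$, all $g_i$ $(i\in I)$ lie in one left coset $y_lL_l$;
\item for $l\in D$, the $g_i$ $(i\in I)$ lie in pairwise different left cosets of $L_l$.
\end{itemize}
Suppose $q\in E$ satisfies
\begin{equation}\label{eq:generic}
q\in y_lL_l\quad(l\in K),\qquad q\notin x_lL_l\quad(l\in D).
\end{equation}
Then $1_Y(q)=N$, where $N$ is the sum of the $n_l$ over those $l\in K$ with $y_lL_l=x_lL_l$. For each $l\in D$ at most one $g_i$ lies in $x_lL_l$, so some $g_i$ with $i\in I$ satisfies \eqref{eq:generic}; as $g_i\in Y$, we get $N=1$. It remains to find a word of the required form satisfying \eqref{eq:generic}.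

Fix distinct $i_1,\dots,i_4\in I$ and let $t=g_{i_1}g_{i_2}^{-1}g_{i_3}g_{i_4}^{-1}$. For $l\in D$ at most one $i\in I$ has $tg_i\in x_lL_l$, since two such indices $i,i'$ would give $g_i^{-1}g_{i'}\in L_l$. Choose $i_5\in I\setminus\{i_1,\dots,i_4\}$ outside these finitely many exceptions and put $q=tg_{i_5}$. For $l\in K$ the elements $g_{i_2}^{-1}g_{i_3}$ and $g_{i_4}^{-1}g_{i_5}$ lie in $L_l$, so $q\in g_{i_1}L_l=y_lL_l$. Thus \eqref{eq:generic} holds and $q\in Y$.
\end{proof}

Why five factors? Three would defeat affine maps, but not anti-affine ones. In $\Gamma$, an element $s=(v,a)$ has $s^{-1}=z^{\beta(v,v)}s$ with $\beta(v,v)=\binom{|v|}2\bmod2$. The anti-affine map $s\mapsto zs^{-1}$ therefore multiplies $s$ by $z$ to the power $1+\binom{|v|}2$, which is $1,2,4$ for $|v|=1,2,3$: it agrees with $\alpha_{\mathbb N}$ on all elements of length $1$, $2$ and $3$. For $|v|=5$ the power is $11$ and the agreement ends. Five is the first odd length beyond $1$ at which reversing a word does not change it.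

\begin{lemma}\label{lem:word}
Let $i_1,\dots,i_5$ be distinct, $h_k=g_{i_k}$ and $q=h_1h_2^{-1}h_3h_4^{-1}h_5$. Then $q\notin S_{\mathbb N}$ and $h_5h_4^{-1}h_3h_2^{-1}h_1=q$.
\end{lemma}

\begin{proof}
For $i\ne j$, \eqref{eq:setting} gives $g_ig_jg_i^{-1}=zg_j=g_i^{-1}g_jg_i$, and taking inverses gives the same with $g_j^{-1}$ in place of $g_j$. So interchanging adjacent factors $g_i^{\pm1}$ and $g_j^{\pm1}$ costs a factor $z$. Conjugation by $h_k$ fixes one factor of $q$ and multiplies each of the other four by $z$, so $q$ commutes with every $h_k$. If $q\in\{g_l,zg_l\}$, pick $k$ with $i_k\ne l$; then $q$ does not commute with $h_k$, a contradiction. Reversing the word takes $\binom52=10$ interchanges and costs $z^{10}=e$.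
\end{proof}

For later use we allow values in a larger group.

\begin{proposition}\label{prop:notmixed}
Let $E$ be a subgroup of a group $G$ and let $J$ be infinite. Then $\alpha_J$, regarded as a map $E\to G$, is not mixed piecewise affine.
\end{proposition}

\begin{proof}
Suppose $E=Y_1\sqcup\dots\sqcup Y_n$ with $\alpha_j:C_j\to G$ as in Definition~\ref{def:mixed}. One piece, say $Y_1$, contains $g_i$ for all $i$ in an infinite set $I\subset J$. Take $q=h_1h_2^{-1}h_3h_4^{-1}h_5\in Y_1$ from Lemma~\ref{lem:ring}. By Lemma~\ref{lem:word}, $q\notin S_J$, so $\alpha_1(q)=\alpha_J(q)=q$. On the other hand $\alpha_1(h_k)=zh_k$, and $r=h_1h_2^{-1}h_3$ lies in the coset $C_1$. Apply the defining identity to $q=rh_4^{-1}h_5$ and then to $r$. If $\alpha_1$ is affine,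
\[
\alpha_1(q)=(zh_1)(zh_2)^{-1}(zh_3)(zh_4)^{-1}(zh_5)=z^5q=zq .
\]
If $\alpha_1$ is anti-affine,
\[
\alpha_1(q)=(zh_5)(zh_4)^{-1}(zh_3)(zh_2)^{-1}(zh_1)=z^5\,h_5h_4^{-1}h_3h_2^{-1}h_1=zq
\]
by Lemma~\ref{lem:word}. All factors lie in $E$, where $z$ is central. In both cases $q=zq$, which contradicts $z\ne e$.
\end{proof}

The case $G=E$ completes the proof of Theorem~\ref{thm:main}(2).

\section{The norm on $\mathrm{A}(\Gamma)$}\label{sec:norm}

Since $\mathrm{A}(\Gamma)$ carries the norm of $\mathrm{B}(\Gamma)$, we must compute the norm of $\Phi_{\alpha_J}=\mathrm{id}-2Q_J$ on $\mathrm{A}(\Gamma)$, or of its adjoint on $\mathrm{VN}(\Gamma)$. On the dual side $Q_J^*$ becomes an orthogonal projection, and the extra relation $g_i^2=e$ makes the generators selfadjoint.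

Let $\tau(x)=\langle x\delta_e,\delta_e\rangle$, the faithful normal trace on $\mathrm{VN}(\Gamma)$ with $\tau(\lambda(s))=0$ for $s\ne e$. The projection $p_-=\frac12(1-\lambda(z))$ is central with $\tau(p_-)=\frac12$. Let $M=p_-\mathrm{VN}(\Gamma)$, with unit $p_-$ and normalized trace $\tau_-=2\tau|_M$, and let $\gamma_i=p_-\lambda(g_i)$. As $p_-\lambda(z)=-p_-$, the $\gamma_i$ are anticommuting selfadjoint unitaries of $M$. A product of $k\ge1$ distinct $\gamma_i$ is $p_-\lambda(s)$ with $s$ of length $k$, so its trace $\tau(\lambda(s))-\tau(\lambda(zs))$ is $0$. For finitely supported $c$ put $\gamma(c)=\sum c_i\gamma_i$. For real $h,k$,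
\begin{equation}\label{eq:clifford}
\gamma(h)\gamma(k)+\gamma(k)\gamma(h)=2(h\cdot k)\,p_-,\qquad\tau_-(\gamma(h)\gamma(k))=h\cdot k .
\end{equation}
In particular $\|\gamma(h)\|=\|h\|_2$, and orthonormal real vectors give anticommuting selfadjoint unitaries.

By (F2), $\langle Q_J^*\lambda(s),u\rangle=1_{S_J}(s)\cdot\frac12(u(s)-u(zs))$, that is,
\begin{equation}\label{eq:Qstar}
Q_J^*\lambda(s)=1_{S_J}(s)\,p_-\lambda(s),\qquad Q_J^*\big(p_-\lambda(s)\big)=1_{S_J}(s)\,p_-\lambda(s),
\end{equation}
where the second formula follows from the first since $p_-\lambda(s)=\frac12(\lambda(s)-\lambda(zs))$. So $Q_J^*$ fixes $\gamma_i$ for $i\in J$ and kills $p_-$ and every product of two or more distinct $\gamma_i$.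

\begin{lemma}\label{lem:contract}
$\|Q_J\|\le1$ on $\mathrm{A}(\Gamma)$.
\end{lemma}

\begin{proof}
For finite sets $J_n\uparrow J$, Lemma~\ref{lem:Q} gives $Q_{J_n}u\to Q_Ju$ in $\ell^2(\Gamma)$, hence in $\mathrm{A}(\Gamma)$ by (F4). So we may assume that $J$ is finite. Define $P(x)=\sum_{i\in J}\tau_-(\gamma_ix)\gamma_i$ for $x\in\mathrm{VN}(\Gamma)$. The number $\tau_-(\gamma_i\lambda(s))=\tau(\lambda(g_is))-\tau(\lambda(zg_is))$ is $1$ for $s=g_i$, is $-1$ for $s=zg_i$, and is $0$ otherwise, so $P\lambda(s)=Q_J^*\lambda(s)$ by \eqref{eq:Qstar}. Both maps are weak* continuous, so $P=Q_J^*$ by (F2).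

Let $\|x\|\le1$ and $b_i=\tau_-(\gamma_ix)$; we must show $\|\gamma(b)\|\le1$. A phase reduces the complex vector $b$ to two orthogonal real ones. Choose $\varphi$ with $e^{-2i\varphi}\sum b_i^2\in\mathbb R$ and write $e^{-i\varphi}b=h+ik$ with $h,k\in\mathbb R^J$. The imaginary part of $\sum(h_i+ik_i)^2$ is $2h\cdot k$, so $h\perp k$. Also $\|\gamma(b)\|\le\|h\|_2+\|k\|_2$, and it suffices to bound this sum by $1$.

If $k=0\neq h$, let $\hat h=h/\|h\|_2$; then $\|h\|_2=|\hat h\cdot b|=|\tau_-(\gamma(\hat h)x)|\le1$ because $\gamma(\hat h)$ is unitary in $M$. The case $h=0\ne k$ is the same with $k$ in place of $h$, and $b=0$ needs no proof.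

Let $h,k\ne0$, with unit vectors $\hat h,\hat k$, and test $x$ against $y=\gamma(\hat h)-i\gamma(\hat k)$:
\[
\tau_-(yx)=(\hat h-i\hat k)\cdot b=e^{i\varphi}(\hat h-i\hat k)\cdot(h+ik)=e^{i\varphi}(\|h\|_2+\|k\|_2),
\]
the dot product being bilinear. The direct estimate $|\tau_-(yx)|\le\tau_-(y^*y)^{1/2}=\sqrt2$ only recovers the constant of Lemma~\ref{lem:Q}. The gain comes from the fact that $y$ lives on half of the space. Let $\kappa=i\gamma(\hat h)\gamma(\hat k)$. By \eqref{eq:clifford}, $\kappa^*=-i\gamma(\hat k)\gamma(\hat h)=\kappa$, $\kappa^2=p_-$ and $\tau_-(\kappa)=0$, so $r=\frac12(p_--\kappa)$ is a projection with $\tau_-(r)=\frac12$. Further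
\[
y^*y=\big(\gamma(\hat h)+i\gamma(\hat k)\big)\big(\gamma(\hat h)-i\gamma(\hat k)\big)=2p_--2\kappa=4r .
\]
Hence $(p_--r)y^*y(p_--r)=0$, so $y=yr$. The trace property and the Cauchy--Schwarz inequality give
\[
|\tau_-(yx)|^2=|\tau_-(r\,xy)|^2\le\tau_-(r)\,\tau_-(y^*x^*xy)\le\tfrac12\,\tau_-(y^*y)=1 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:norm}]
Lemma~\ref{lem:contract} gives $\|\Phi_{\alpha_J}\|\le3$. For equality we need a contraction $x$ with $Q_J^*x$ almost opposite to $x$ on some vector. Fix $j\in J$. We change the sign of $\gamma_j$ on a projection of small trace: $Q_J^*$ barely notices, while the operator changes by $2$ in norm.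

Let $n\ge1$ and choose distinct indices $a_1,c_1,\dots,a_n,c_n$ in $\mathbb N\setminus\{j\}$. As for $\kappa$ above, $\kappa_m=i\gamma_{a_m}\gamma_{c_m}$ is a selfadjoint unitary of $M$, and the $\kappa_m$ commute, since moving one pair past another takes four interchanges. So
\[
q=\prod_{m=1}^n\tfrac12(p_-+\kappa_m)=2^{-n}\sum_{T\subset\{1,\dots,n\}}\ \prod_{m\in T}\kappa_m
\]
is a projection with $\tau_-(q)=2^{-n}$; in particular $q\ne0$. The term of $\gamma_jq$ indexed by $T$ is a multiple of a product of $2|T|+1$ distinct generators, so $Q_J^*(\gamma_jq)=2^{-n}\gamma_j$ by \eqref{eq:Qstar}. The element $x=\gamma_j(p_--2q)$ is unitary in $M$, and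
\[
\Phi_{\alpha_J}^*x=x-2Q_J^*x=\gamma_j-2\gamma_jq-2\gamma_j+4\cdot2^{-n}\gamma_j=-\gamma_j\big((1-2^{2-n})p_-+2q\big).
\]
On the range of $q$ the bracket acts as $3-2^{2-n}$, so $\|\Phi_{\alpha_J}\|\ge3-2^{2-n}$ for all $n$.
\end{proof}

The lower bound uses many generators even when $J$ is a single point, and it has to: on the subgroup of order $8$ generated by $z,g_1,g_2$ we have $\alpha_{\{1\}}(s)=z^{v_1+v_1v_2}s=z^{v_1}s^{-1}$, an automorphism composed with inversion, which acts isometrically on the Fourier algebra of that subgroup.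

\begin{remark}[Commuting signs and complete boundedness]\label{rem:commuting}
Let $r_1,\dots,r_n$ be the coordinates on $\{\pm1\}^n$ with uniform probability, and let $R(x)=\sum_i\mathbb E(r_ix)r_i$, the linear map that fixes each $r_i$ and kills all products $r_T=\prod_{i\in T}r_i$ with $|T|\ne1$. With $\sigma=\sum r_i$ and $x=\operatorname{sign}\sigma$, the value of $R(x)$ at $(1,\dots,1)$ is $\mathbb E|\sigma|$. From $\mathbb E\sigma^2=n$, $\mathbb E\sigma^4=3n^2-2n$ and H\"older's inequality $\mathbb E\sigma^2\le(\mathbb E|\sigma|)^{2/3}(\mathbb E\sigma^4)^{1/3}$ we get that $R$ has norm at least $\sqrt{n/3}$ for the supremum norm. Any $n$ commuting selfadjoint unitaries whose nonempty products have trace $0$ generate a copy of this algebra, since their $2^n$ products are orthonormal. Two consequences follow.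

First, anticommutation is needed. For the direct product $V\times\mathbb F_2$, define $g_i$, $z$, $\alpha_J$ as before and let $J=\{1,\dots,n\}$. Formulas \eqref{eq:split} and \eqref{eq:Qstar} persist, the elements $r_i=p_-\lambda(g_i)$ commute, and $Q_J^*$ acts on the algebra they generate as $R$. So $\|\Phi_{\alpha_J}\|\ge2\sqrt{n/3}-1$, and no bound uniform in $J$ holds.

Second, amplification undoes anticommutation. In $\Gamma$ let $J\supset\{1,\dots,n\}$ and let $N$ be the finite-dimensional C*-algebra generated by $\gamma_1,\dots,\gamma_n$, embedded in some $M_m$. The elements $r_i=\gamma_i\otimes\gamma_i$ of $N\otimes M$ commute, because the two signs cancel; their nonempty products have trace $0$ for $\tau_-\otimes\tau_-$; and $\mathrm{id}\otimes Q_J^*$ acts on them as $R$. Hence $\|\Phi_{\alpha_{\mathbb N}}^*\|_{cb}\ge2\sqrt{n/3}-1$ on $\mathrm{VN}(\Gamma)$ for every $n$.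
\end{remark}

\section{Groups for which the conclusion holds or fails}\label{sec:groups}

\begin{proof}[Proof of Theorem~\ref{thm:groups}(a)]
The element $z$ need not be central in $G$, and $G$ need not be discrete; both defects disappear on passing to a subgroup. Let $E$ be the subgroup generated by $z$ and the $g_i$, with the discrete topology, and let $\iota:E\to G$ be the inclusion. Then $E$ is countable, $z$ is central in $E$, and \eqref{eq:setting} holds. Put $H=E$ and $\alpha=\iota\circ\alpha_{\mathbb N}$. If $u(s)=\langle\pi(s)\xi,\eta\rangle$ lies in $\mathrm{A}(G)$, then $u\circ\iota$ is a coefficient of $\pi\circ\iota$, so $u\circ\iota\in\mathrm{B}(E)$ and $\|u\circ\iota\|\le\|u\|$ by (F1). By Theorem~\ref{thm:main}(1), $\Phi_\alpha u=(u\circ\iota)\circ\alpha_{\mathbb N}\in\mathrm{B}(E)$ has norm at most $(1+2\sqrt2)\|u\|$; this is where the statement for $\mathrm{B}(E)$ is needed. By Proposition~\ref{prop:notmixed}, $\alpha$ is not mixed piecewise affine.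
\end{proof}

For (b) we show that boundedness implies complete boundedness, because $\mathrm{VN}(G)$ consists of matrices of fixed size over a commutative algebra. We use R.~R.~Smith's lemma \cite[Prop.~2.2.2]{ER}: a bounded map $\varphi$ from an operator space into $M_n$ satisfies $\|\varphi\|_{cb}=\|\varphi^{(n)}\|\le n\|\varphi\|$. The inequality comes from $\|[y_{kl}]\|^2\le\sum\|y_{kl}\|^2$ and $\|x_{kl}\|\le\|[x_{kl}]\|$.

\begin{proof}[Proof of Theorem~\ref{thm:groups}(b)]
The closure $A$ of an abelian subgroup of finite index is a closed abelian subgroup of finite index $n$. Its complement is a finite union of closed cosets, so $A$ is open. A group with a closed abelian subgroup of finite index is amenable.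

Let $x_1A,\dots,x_nA$ be the left cosets. Haar measure on $G$ restricts to Haar measure on the open subgroup $A$, so the maps $f\mapsto f(x_k\,\cdot)|_A$ give a unitary $L^2(G)=\bigoplus_kL^2(x_kA)\cong L^2(A)\otimes\mathbb C^n$, and the modular function satisfies $\Delta_G|_A=\Delta_A=1$. For $a\in A$ the right regular representation is thus $(\rho(a)f)(t)=f(ta)$; it preserves each $L^2(x_kA)$ and corresponds to $\rho_A(a)\otimes1_n$. Left and right translations commute, so $\mathrm{VN}(G)$ lies in the commutant of these operators, which is $\rho_A(A)'\otimes M_n$. As $A$ is abelian, $\rho_A(a)=\lambda_A(a^{-1})$ and $\rho_A(A)'=\mathrm{VN}(A)'$. The Fourier transform carries $\mathrm{VN}(A)$ to $L^\infty(\widehat A)$ acting on $L^2(\widehat A)$, which is maximal abelian, so $\mathrm{VN}(A)'=\mathrm{VN}(A)$. Therefore $\mathrm{VN}(G)$ is a C*-subalgebra of $M_n(\mathcal C)$ with $\mathcal C=\mathrm{VN}(A)$ a commutative unital C*-algebra.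

Let $\Phi:\mathrm{A}(G)\to\mathrm{B}(H)$ be a bounded homomorphism. For a character $\chi$ of $\mathcal C$, the $*$-homomorphism $\chi^{(n)}:M_n(\mathcal C)\to M_n$ is contractive, so $\varphi_\chi=\chi^{(n)}\circ\Phi^*:\mathrm{B}(H)^*\to M_n$ has norm at most $\|\Phi\|$ and $\|\varphi_\chi\|_{cb}\le n\|\Phi\|$. A matrix over $\mathcal C$ is a continuous matrix-valued function on the space of characters, and its norm is the supremum of the norms of its values. Hence $\|(\Phi^*)^{(m)}(x)\|=\sup_\chi\|\varphi_\chi^{(m)}(x)\|\le n\|\Phi\|\,\|x\|$ for all $m$ and $x\in M_m(\mathrm{B}(H)^*)$. So $\Phi$ is completely bounded, and Theorem~\ref{thm:IS} applies.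
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}(c)]
If $G$ is virtually abelian, the conclusion holds by (b). Suppose it is not; we find a sequence as in (a). Write $[G,G]=\{e,z\}$. Conjugation preserves this subgroup and fixes $e$, so $z$ is central. The commutator $[g,h]=ghg^{-1}h^{-1}$ then takes central values, and $[gg',h]=g[g',h]g^{-1}[g,h]=[g,h][g',h]$; together with $[h,g]=[g,h]^{-1}=[g,h]$ this makes it multiplicative in each variable. Let $Z$ be the center of $G$ and $W=G/Z$. Since $[G,G]\subset Z$ and $[g^2,h]=[g,h]^2=e$, the group $W$ is abelian of exponent $2$, a vector space over $\mathbb F_2$, and $[g,h]=z^{\omega(gZ,hZ)}$ defines a symmetric bilinear form $\omega$ on $W$. It is alternating, $\omega(w,w)=0$, and nondegenerate, since an element commuting with all of $G$ lies in $Z$. The space $W$ is infinite, for otherwise $Z$ would be an abelian subgroup of finite index.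

We need vectors with $\omega(v_i,v_j)=1$ for all $i\ne j$, and we build them from hyperbolic pairs: $x_k,y_k\in W$ with $\omega(x_k,y_k)=1$, different pairs being orthogonal. Suppose $k$ pairs are chosen ($k\geq0$), with span $W_k$. The form is nondegenerate on $W_k$: pairing $\sum(a_lx_l+c_ly_l)$ with $y_l$ and $x_l$ returns $a_l$ and $c_l$. So the map $w\mapsto\omega(w,\cdot)|_{W_k}$ from $W$ to $W_k^*$ is bijective on $W_k$ with kernel $W_k^\perp$, and $W=W_k\oplus W_k^\perp$. The space $W_k^\perp$ is infinite, and $\omega$ is nondegenerate on it, because a vector orthogonal to both summands is $0$. Pick $x_{k+1}\ne0$ in $W_k^\perp$ and $y_{k+1}\in W_k^\perp$ with $\omega(x_{k+1},y_{k+1})=1$.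

Put $v_i=x_i+\sum_{l<i}(x_l+y_l)$. For $i<j$ only the pairs with $l\le i$ contribute, and
\[
\omega(v_i,v_j)=\sum_{l<i}\omega(x_l+y_l,x_l+y_l)+\omega(x_i,x_i+y_i)=0+1=1 .
\]
Choose $g_i\in G$ with $g_iZ=v_i$. Then $[g_i,g_j]=z$, that is, $g_ig_j=zg_jg_i$, for $i\ne j$. By (a) and \eqref{eq:unique}, the conclusion of the conjecture fails for $G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ER}
Effros and Ruan, \emph{Operator Spaces}.

\bibitem{Spronk}
Nico Spronk, \emph{Amenability properties of Fourier algebras and Fourier-Stieltjes algebras: a survey}, arXiv:1007.4804 (2010).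

\end{thebibliography}
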